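# Algebraic $p$-adic Hahn series with bounded support

## 1. $p$-adic Hahn series: expansions, supports, order types, and a conjecture

Throughout, $p$ is a prime, $k=\overline{\mathbf F}_p$, $W(k)$ is the ring of Witt vectors of $k$, and $\breve{\mathbf Q}_p=W(k)[1/p]$ is the completion of the maximal unramified extension of $\mathbf Q_p$. For $c\in k$ we write $[c]\in W(k)$ for its Teichmüller representative. Every element of $W(k)$ is uniquely of the form $\sum_{n\ge 0}[c_n]p^n$.

**Definition 1 (Hahn series rings).** For a commutative ring $\Lambda$, let $\Lambda((t^{\mathbf Q}))$ be the set of formal sums $\sum_{q\in\mathbf Q}a_qt^q$, $a_q\in\Lambda$, whose support $\{q:a_q\ne0\}$ is well-ordered. It is a ring, because for well-ordered $S,S'\subset\mathbf Q$ the set $S+S'$ is well-ordered and each of its elements is a sum $q+q'$ in only finitely many ways.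

*Example.* The series $\bar w=\sum_{i\ge1}t^{-1/p^i}$ is a Hahn series over $k$, since its exponents $-1/p<-1/p^2<\cdots$ increase. The formal sum $\sum_{i\ge 1}t^{1/p^i}$ is not one, since its exponents decrease forever.

We put $\mathbb K=k((t^{\mathbf Q}))$, with valuation $v$ (least exponent) and $O_{\mathbb K}=\{v\ge0\}$. This field is algebraically closed, because $k$ is algebraically closed and $\mathbf Q$ is divisible. We also put $A=W(k)((t^{\mathbf Q}))$, and $A^{\ge0}\subset A$ is the subring of series with exponents $\ge0$.

**Definition 2 ($p$-adic Hahn series).** By Poonen's construction (*Maximally complete fields*, 1993), the field of $p$-adic Hahn series is $K=\mathcal O_{\breve{\mathbf Q}_p}((p^{\mathbf Q}))=A/N$, where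
$$N=\Big\{\sum a_qt^q:\ \sum_{n\in\mathbf Z}a_{q+n}p^n=0\ \text{ for all } q\Big\},$$
and $p^q$ is the image of $t^q$. Every $x\in K$ has a unique expansion
$$x=\sum_{q\in\mathbf Q}[c_q]\,p^q,\qquad c_q\in k,\quad \operatorname{Supp}(x)=\{q:c_q\ne0\}\ \text{well-ordered}.\tag{1}$$
We call $c_q$ the digit of $x$ at $q$, and set $v(x)=\min\operatorname{Supp}(x)$, $O_K=\{v\ge0\}$. Recall that $v$ is a valuation and that $K$ is complete and algebraically closed. It is the spherical completion of $\overline{\mathbf Q}_p$, the algebraic closure of $\mathbf Q_p$ in $K$, and it contains $\mathbf C_p$.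

*Example.* Since $p-t\in N$, passing to $K$ amounts to setting $t=p$. Digits do not add: for $p=2$, $p^{1/2}+p^{1/2}=2\cdot 2^{1/2}=p^{3/2}$. There is a carry, and it moves exponents to the right.

*Carrying.* Let $\alpha=\sum a_qt^q\in A^{\ge0}$. For $0\le q<1$ write, in $W(k)$,
$$\sum_{n\ge0}a_{q+n}p^n=\sum_{n\ge0}[c_{q+n}]p^n.\tag{2}$$
If $n_0$ is the least $n$ with $a_{q+n}\neq0$, the left side is divisible by $p^{n_0}$, so $c_{q+n}=0$ for $n<n_0$. Hence $\sum[c_q]t^q$ has support in $\operatorname{Supp}(\alpha)+\mathbf Z_{\ge0}$, which is well-ordered. It differs from $\alpha$ by an element of $N$, so the image of $\alpha$ in $K$ is $\sum[c_q]p^q$. Four consequences will be used constantly.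

* (a) $O_K$ is the image of $A^{\ge0}$.
* (b) If the leading term of $\alpha\in A$ is $a\,t^{q_0}$ with $a$ a unit of $W(k)$, then the image of $\alpha$ has valuation $q_0$ and its digit there is $a\bmod p$. (Multiply by $t^{-q_0}$; then (2) for $q=0$ gives $c_0=a_0\bmod p\ne0$.)
* (c) Multiplication by $p^q$ shifts the expansion by $q$. In particular $p^nO_K=\{v\ge n\}$.
* (d) If $v(u-u')\ge m$, then $u,u'$ have the same digits at all exponents $<m$. Indeed $u=u_{<m}+p^mu''$ with $u_{<m}$ the part of the expansion below $m$ and $u''\in O_K$. Write $u'=u+p^mz$ with $z\in O_K$; then $u'=u_{<m}+p^m(u''+z)$, and $u''+z\in O_K$ has an expansion with exponents $\ge0$. If $v(u-u')>m$, the digits at $m$ agree too.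

**Definition 3 (bounded support; algebraic numbers).** A $p$-adic algebraic number is an $x\in K$ algebraic over $\mathbf Q_p$. Since supports are well-ordered, they are bounded below; $x$ has bounded support if $\operatorname{Supp}(x)$ is also bounded above.

*Example.* $[c]$ is $0$ or a root of unity, and $(p^{a/b})^b=p^a$, so all finite sums $\sum[c_i]p^{q_i}$ are algebraic, with finite support. The number $1/(1-p)=\sum_{i\ge0}p^i$ has infinite unbounded support. The element
$$\xi=\sum_{i\ge1}p^{-1/p^i}$$
has infinite bounded support.

**Definition 4 (order types).** For a well-ordered set $X$, $\operatorname{ot}X$ is the ordinal isomorphic to it. We use: $X\subset Y$ implies $\operatorname{ot}X\le\operatorname{ot}Y$; placing $Y$ after $X$ gives the type $\operatorname{ot}X+\operatorname{ot}Y$; the ordinals $<\omega^n$ are closed under addition, and so are those $<\omega^\omega=\sup_n\omega^n$; an infinite sequence of successive blocks of type $\alpha$ has type $\alpha\cdot\omega$; and for $n\ge1$, $\alpha<\omega^n$ implies $\alpha\cdot\omega\le\omega^n$, because $\alpha\le\omega^{n-1}m$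 for some finite $m$, so $\alpha\cdot i\le\omega^{n-1}mi<\omega^n$ for all finite $i$.

*Example.* $\{-1/p^i:i\ge1\}$ has type $\omega$, and $\{j-1/p^i:i,j\ge1\}$ has type $\omega^2$: for each $j$ there is one block of type $\omega$ in $[j-1,j)$.

**Definition 5 (the set $F$).** $F=\{x\in K:\operatorname{Supp}(x)\cap(-\infty,M)\text{ is finite for every }M\}$.

*Example.* $F$ contains $\breve{\mathbf Q}_p$, all $p^q$, and $\sum_{i\ge1}p^{\,i+1/p^i}$. It does not contain $\xi$. An element of $F$ with bounded support has finite support.

Now the question. Suppose $x$ is a root of a nonzero polynomial over $\mathbf Q_p$ and its expansion stops: beyond some $M$ there are no exponents. Must the expansion be a finite sum? The conjecture that it must comes from Shanwen Wang and Yijun Yuan, "On the $p$-adic transcendence of $\sum_{k=1}^\infty p^{-1/p^k}$", arXiv:2509.24609 (2025). It is true.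

**Theorem 1.** If $x\in K$ is algebraic over $\mathbf Q_p$ and has bounded support, then $\operatorname{Supp}(x)$ is finite.

By the example after Definition 3, the algebraic numbers of bounded support are therefore exactly the finite sums $\sum[c_i]p^{q_i}$. Two complements, not needed for Theorem 1, will also be proved.

**Theorem 2.** $F$ is a closed subfield of $K$ containing $\breve{\mathbf Q}_p(p^q,\,q\in\mathbf Q)$. Let $x\in K$ be algebraic over $F$. Either $x\in F$ (and $\operatorname{ot}\operatorname{Supp}(x)\le\omega$), or $\operatorname{ot}\operatorname{Supp}(x)=\omega^\omega$ and $\operatorname{ot}(\operatorname{Supp}(x)\cap(-\infty,M))<\omega^\omega$ for every $M$, so that $\operatorname{Supp}(x)$ is unbounded. Hence bounded support implies finite support for all $x$ algebraic over $F$. The types finite, $\omega$, $\omega^\omega$ all occur for elements algebraic over $\mathbf Q_p$.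

**Theorem 3.** $\xi=\sum_{i\ge1}p^{-1/p^i}$ lies in $\mathbf C_p$ and has infinite bounded support. So "algebraic" cannot be replaced by "in $\mathbf C_p$" in Theorem 1.

It is known that for algebraic $x$ the digits lie in one finite field, the support lies in some $\frac1N\mathbf Z[p^{-1}]$, and the accumulation points of the support are rational. None of this will be used.

## 2. The equation $X^p-X=p^{-1}$, and what reduction modulo $p$ cannot see

If $\operatorname{Supp}(x)\subset\frac1N\mathbf Z$ for some $N$, for example if $x\in\breve{\mathbf Q}_p$, then bounded support is trivially finite. Trouble requires unbounded denominators, and the first equation that produces them is $X^p-X=p^{-1}$.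

**A computation by hand.** Let $x\in K$ with $x^p-x=p^{-1}$. We show that *$x$ has digit $1$ at $-1/p^i$ for every $i\ge1$.* Put $\xi_n=\sum_{i=1}^np^{-1/p^i}$ and $x_n=x-\xi_n$, so $x_0=x$. If $v(x)\ge0$ then $v(x^p-x)\ge0$, which is false; so $v(x)<0$, $v(x^p)=pv(x)<v(x)$, and $v(x)=-1/p$.

Assume $v(x_n)\ge-1/p$, as is the case for $n=0$. Expand $x^p=(\xi_n+x_n)^p$. All mixed terms carry a binomial or multinomial coefficient divisible by $p$, and each is a product of $p$ factors of valuation $\ge-1/p$, so they have valuation $\ge1-1=0$. Hence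
$$x^p=x_n^p+\sum_{i=1}^np^{-1/p^{i-1}}+e,\qquad v(e)\ge0.$$
Using $x^p=p^{-1}+\xi_n+x_n$ we get
$$x_n^p-x_n=p^{-1}+\xi_n-\sum_{i=1}^np^{-1/p^{i-1}}-e=p^{-1/p^n}-e.$$
The right side has valuation $-1/p^n<0$ and digit $1$ there. As before this forces $v(x_n)=-1/p^{n+1}$, and the leading digit $c$ of $x_n$ satisfies $c^p=1$, so $c=1$. Then $v(x_{n+1})>-1/p^{n+1}\ge-1/p$, and the induction continues. Since $v(x-\xi_n)=-1/p^{n+1}>-1/p^n$, (d) says that $x$ and $\xi_n$ have the same digits at exponents $\le-1/p^n$. This proves the claim. For $p=2$ we are talking about $x=(1\pm\sqrt3)/2$.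

So $x$ is algebraic with infinitely many exponents below $0$. Is $x$ perhaps equal to $\xi$? In characteristic $p$ the answer to the corresponding question is yes: $\bar w^p=\sum_{i\ge1}t^{-1/p^{i-1}}=t^{-1}+\bar w$, so $\bar w$ is algebraic over $k(t)$ with infinite bounded support, and *the analogue of Theorem 1 in $\mathbb K$ is false*. In $K$ the answer is no. Compute in $A$ with $w=\sum_{i\ge1}t^{-1/p^i}$:
$$w^p=\sum_{i\ge1}t^{-1/p^{i-1}}+p\mu,\qquad \mu=\sum_{(m_i)}\frac1p\,\frac{p!}{\prod m_i!}\;t^{-\sum m_i/p^i},$$
the sum being over $(m_i)_{i\ge1}$ with $\sum m_i=p$ and all $m_i\le p-1$. The least exponent of $\mu$ comes from the largest value of $\sum m_ip^{-i}$. If $m_1=p-1$, it is $\frac{p-1}p+\frac1{p^2}$, attained only for $m_2=1$. If $m_1\le p-2$, then $\sum m_ip^{-i}\le\frac{p-2}p+\frac2{p^2}<\frac{p-1}p+\frac1{p^2}$. So the leading term of $\mu$ has coefficient $\frac1p\cdot p=1$, and by (b)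
$$v(\xi^p-\xi-p^{-1})=1-\tfrac{p-1}p-\tfrac1{p^2}=\tfrac1p-\tfrac1{p^2}.$$
Thus $\xi$ fails the equation, but only at positive exponents, where the carries have landed.

**Where the first approach stops.** A natural plan is to reduce modulo $p$, understand the digits in a window of length $1$ by algebra over $k((t))$, and then treat the windows one after another. We shall see that the digits of an algebraic $x$ in each window are those of a truncated algebraic series of characteristic $p$. But the computation above shows that such a window can be infinite, so one window gives no contradiction. Finitely many windows together do not help either: by Theorem 3, $\xi\in\mathbf C_p$, so for every $n$ there is an algebraic number $x'$ with $v(x'-\xi)\ge n$. Any argument that only uses algebraicity of $x$ up to a finite precision would apply to $\xi$ as well. We need a property of algebraic numbers that is not approximate.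

**What gets past it.** That property will be: *an algebraic number has a finite orbit under any group of field automorphisms fixing $\mathbf Q_p$*. The group is the Galois group $G$ of the field $E=\bigcup_Nk((t^{1/N}))$. It acts on Witt vectors, and through a map $\theta$ with $\theta(t^q)=p^q$ it acts on a field $C$ containing $\overline{\mathbf Q}_p$. Finite sums of elements $[c]p^q$ are fixed. For bounded $x$ we shall write $x=\theta(g)$ where $G$ acts unipotently on $g$, meaning that all products $(\sigma_1-1)\cdots(\sigma_n-1)$ kill $g$ for some $n$. In characteristic $p$, unipotent and of finite order are compatible: $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ over $\mathbf F_p$ has order $p$. In characteristic $0$ a unipotent operator of finite order is the identity. So $x$ is fixed by $G$, and the last point is that fixed elements lie in $F$.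

## 3. The map $\theta:W(O_{\mathbb K})\to O_K$

**Step 1: reduction of $O_K$ modulo $p$.** This step makes precise that the digits in $[0,1)$ form a characteristic $p$ object.

**Lemma 4.** $O_K/p=O_{\mathbb K}/t$, where
$$\sum_{q\ge0}[c_q]p^q\bmod p\ \longleftrightarrow\ \sum_{0\le q<1}c_qt^q\bmod t.\tag{3}$$

*Proof.* By (a), $O_K=A^{\ge0}/(N\cap A^{\ge0})$. If $\sum a_qt^q\in N\cap A^{\ge0}$, then $a_q+pa_{q+1}+\cdots=0$ for $0\le q<1$, so $p\mid a_q$ for these $q$. All other terms are multiples of $t$. Hence $N\cap A^{\ge0}\subset(p,t)A^{\ge0}$. Since $p-t\in N$, we get $(N\cap A^{\ge0})+pA^{\ge0}=(p,t)A^{\ge0}$. Reducing coefficients gives $A^{\ge0}/p=O_{\mathbb K}$, so $O_K/p=A^{\ge0}/(p,t)=O_{\mathbb K}/t$. Following $\sum[c_q]t^q$ through these identifications gives (3). $\square$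

**Step 2: Witt vectors of $\mathbb K$ as series.** The aim is to have explicit elements of $W(\mathbb K)$. Recall that a $p$-torsion free, $p$-adically complete ring whose reduction $S$ modulo $p$ is perfect is canonically $W(S)$; that the Teichmüller lift $[s]$ is the unique lift of $s$ with a compatible system of $p$-power roots lifting the $s^{1/p^n}$; and that a ring endomorphism of $W(S)$ is determined by its reduction $\bar f$ modulo $p$, since $f([s])$ has such roots, so $f([s])=[\bar f(s)]$, and every element is $\sum p^i[s_i]$.

The ring $A/p^n$ consists of Hahn series over $W(k)/p^n$. So the $p$-adic completion $\hat A$ of $A$ is the ring of sums $\sum a_qt^q$ such that $\{q:a_q\notin p^nW(k)\}$ is well-ordered for every $n$. It is $p$-torsion free and complete with reduction $\mathbb K$, which is perfect; hence $\hat A=W(\mathbb K)$. In the same way the completion of $A^{\ge0}$, that is, the part with exponents $\ge0$, is $W(O_{\mathbb K})$. Since $[c]t^q$ has the $p$-power roots $[c^{1/p^n}]t^{q/p^n}$, it is the Teichmüller lift $[ct^q]$.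

**Step 3: Frobenius acts termwise.** This is what will let us read Frobenius equations off supports. Let $\varphi$ denote the $p$-power map on $\mathbb K$ and the induced Frobenius of $W(\mathbb K)$ and $W(k)$. The map $\sum a_qt^q\mapsto\sum\varphi(a_q)t^{pq}$ is a ring endomorphism of $\hat A$ whose reduction $\sum c_qt^q\mapsto\sum c_q^pt^{pq}$ is $\varphi$ on $\mathbb K$. By uniqueness it is $\varphi$. Thus
$$\varphi^{\pm1}\Big(\sum[c_q]t^q\Big)=\sum[c_q^{p^{\pm1}}]\,t^{p^{\pm1}q}.\tag{4}$$
For instance $w=\sum_{i\ge1}t^{-1/p^i}\in W(\mathbb K)$ satisfies $\varphi(w)-w=t^{-1}$ *exactly*, while $w^p-w\ne t^{-1}$. This is the repair of the failed equation of Section 2: use $\varphi$ in place of the $p$-th power.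

**Step 4: definition of $\theta$.** Here we connect $W(O_{\mathbb K})$ with $O_K$. By (c) and completeness of $K$, $O_K$ is $p$-adically complete, so the ring map $A^{\ge0}\to O_K$ extends to a ring map
$$\theta:W(O_{\mathbb K})\to O_K,\qquad\theta\Big(\sum[c_q]t^q\Big)=\sum[c_q]p^q\quad\text{for well-ordered support in }[0,\infty).\tag{5}$$
By (3), $\theta$ modulo $p$ is the projection $O_{\mathbb K}\to O_{\mathbb K}/t$. For example, $\theta(p-t)=0$ and $\theta(tw)=\sum_{i\ge1} p^{1-1/p^i}=p\,\xi$.

## 4. Algebraic series in characteristic $p$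

Let $E=\bigcup_{N\ge1}k((t^{1/N}))\subset\mathbb K$. It is perfect, and it is henselian as a union of complete discretely valued fields. Let $\bar E$ be its algebraic closure in $\mathbb K$ and $G=\operatorname{Gal}(\bar E/E)$; as $E$ is henselian, $G$ acts by isometries. For example, $\bar w\in\bar E$ because $\bar w^p-\bar w=t^{-1}$; and $\bar w\notin E$, since elements of $E$ have exponents in some $\frac1N\mathbf Z$.

Let $\mathbb E$ be the closure of $\bar E$ in $\mathbb K$. As the completion of an algebraically closed valued field it is algebraically closed. Clearly $tO_{\mathbb K}\cap O_{\mathbb E}=tO_{\mathbb E}$, and by density $O_{\bar E}/t=O_{\mathbb E}/t\hookrightarrow O_{\mathbb K}/t$.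

The next lemma reduces questions about $\bar E$ to Artin–Schreier equations.

**Lemma 5.** Every finite Galois extension $L/E$ inside $\bar E$ is the top of a tower $E=L_0\subset\cdots\subset L_s=L$ with $L_{i+1}=L_i[y_i]$ and $y_i^p-y_i\in L_i$. Every element of $\bar E$ lies in such an $L$.

*Proof.* Let $P$ be a $p$-Sylow subgroup of $\operatorname{Gal}(L/E)$ and write $L^P=E(\alpha)$, of degree $m$ prime to $p$ over $E$. The minimal polynomial of $\alpha$ has coefficients in some $E_N=k((t^{1/N}))$ and is irreducible over $E_N$, so $[E_N(\alpha):E_N]=m$. As $k$ is algebraically closed, this extension is totally and tamely ramified, hence generated by an $m$-th root of a uniformizer. Units of $k[[t^{1/N}]]$ are $m$-th powers, by Hensel's lemma and $p\nmid m$. So $E_N(\alpha)=k((t^{1/Nm}))\subset E$, and $m=1$. Thus $\operatorname{Gal}(L/E)$ is a $p$-group. It has a chain of subgroups, each normal of index $p$ in the previous one, and each corresponding step $L_{i+1}/L_i$ is cyclic of degree $p$, hence an Artin–Schreier extension. Since $E$ is perfect, each element of $\bar E$ lies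 in a finite Galois extension. $\square$

## 5. An algebraically closed field $C\supset\overline{\mathbf Q}_p$ built from $\mathbb E$

$G$ does not act on $K$ or on $W(\mathbb K)$, so we cut down to a subfield where it will act and which still contains all algebraic numbers. Put
$$R=\theta(W(O_{\mathbb E}))\subset O_K,\qquad C=R[1/p]\subset K.$$
Since $k\subset O_{\mathbb E}$, we have $W(k)\subset R$. Also $p^q=\theta(t^q)\in R$ for $q\ge0$, so $p^q\in C$ for all $q\in\mathbf Q$.

**Proposition 6.**

* (i) $\ker(\theta|_{W(O_{\mathbb E})})=(p-t)$, $R\cap pO_K=pR$, and $R/p=O_{\mathbb E}/t=O_{\bar E}/t$, compatibly with (3).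
* (ii) $C\cap O_K=R$; $R$ is $p$-adically complete and $C$ is closed in $K$; for $x\in C$ and $q\in\mathbf Q$: $v(x)\ge q\iff x\in p^qR$.
* (iii) $C$ is a field.
* (iv) $C$ is algebraically closed. Hence every element of $K$ algebraic over a subfield of $C$ lies in $C$; in particular $\overline{\mathbf Q}_p\subset C$.

*Proof.* **(i)** The aim is to divide by $p$ inside $R$. Let $\alpha\in W(O_{\mathbb E})$ with $\theta(\alpha)\in pO_K$. As $\theta$ modulo $p$ is the projection to $O_{\mathbb K}/t$, $\alpha\bmod p\in tO_{\mathbb K}\cap O_{\mathbb E}=tO_{\mathbb E}$. So $\alpha=t\beta+p\gamma'$ with $\beta,\gamma'\in W(O_{\mathbb E})$, that is, $\alpha=(t-p)\beta+p\gamma$ with $\gamma=\gamma'+\beta$. Hence $\theta(\alpha)=p\,\theta(\gamma)\in pR$. If $\theta(\alpha)=0$, then $\theta(\gamma)=0$; we repeat with $\gamma$, and $p$-adic completeness gives $\alpha=(t-p)(\beta+p\beta_1+p^2\beta_2+\cdots)$. Therefore $R=W(O_{\mathbb E})/(p-t)$ and $R/p=W(O_{\mathbb E})/(p,t)=O_{\mathbb E}/t$.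

**(ii)** Here we compare $R$ with the valuation. If $x\in R\cap p^nO_K$ with $n\ge1$, then $x=px'$ with $x'\in R\cap p^{n-1}O_K$ by (i); by induction $R\cap p^nO_K=p^nR$. If $x\in C\cap O_K$, then $p^nx\in R\cap p^nO_K=p^nR$ for some $n$, so $x\in R$. A series $\sum p^ir_i$ with $r_i\in R$ lifts to $W(O_{\mathbb E})$, so its sum is in $R$. If a sequence in $C$ converges in $K$, after scaling and passing to a subsequence its terms lie in $C\cap O_K=R$ and the successive differences lie in $R\cap p^iO_K=p^iR$; so the limit lies in $R$, and $C$ is closed. Finally $v(x)\ge q$ means $p^{-q}x\in C\cap O_K=R$.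

**(iii)** We invert a nonzero $x\in C$. Scaling by $p^{-v(x)}$, assume $v(x)=0$, so $x\in R$. By (i) there is $y\in O_{\mathbb E}$ representing $x\bmod p$; its constant term is the digit $c_0\ne0$ of $x$, so $y\in O_{\mathbb E}^\times$. Then $\theta([y])$ has the inverse $\theta([y^{-1}])$ in $R$, and $x=\theta([y])(1+pr)$ with $r\in R$. The factor $1+pr$ is inverted by a geometric series.

**(iv)** We find roots by successive approximation, solving each step in characteristic $p$. Let $P\in C[X]$ be monic irreducible of degree $d\ge1$ and set $x_0=0$. Given $x_n$ with $P(x_n)\ne0$, put $\lambda_n=v(P(x_n))/d$. The polynomial $P(x_n+X)$ is monic irreducible over a complete field, so all its roots have valuation $\lambda_n$, and its coefficient at $X^i$ has valuation $\ge(d-i)\lambda_n$. Hence $Q(X)=p^{-d\lambda_n}P(x_n+p^{\lambda_n}X)$ is monic with coefficients in $C\cap O_K=R$. Lift $Q\bmod p\in(O_{\mathbb E}/t)[X]$ to a monic polynomial over $O_{\mathbb E}$, take a root $y\in O_{\mathbb E}$, and let $z=\theta([y])$. Then $Q(z)\in pR$. With $x_{n+1}=x_n+p^{\lambda_n}z$ we get $v(P(x_{n+1}))\ge d\lambda_n+1$,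 so $\lambda_{n+1}\ge\lambda_n+\frac1d$. Either some $P(x_n)=0$, or $\lambda_n\to\infty$ and $(x_n)$ converges, in the closed subset $C$, to a root of $P$. So $P$ has a root in $C$, and $d=1$. $\square$

In what follows, for $x=\sum_{q\ge 0}[c_q]p^q\in R$, we say that $y\in O_{\bar E}$ *represents* $x\bmod p$ if the two correspond under $R/p=O_{\bar E}/t$. By (3) this means
$$y_{<1}=\sum_{0\le q<1}c_qt^q,\tag{6}$$
where $h_{<M}$ denotes the part of a series $h$ with exponents $<M$.

## 6. The action of $G$ on $C$ and its fixed field

**The action.** $G$ acts isometrically on $\bar E$, hence on $\mathbb E$, and so on $W(\bar E)$, $W(\mathbb E)$, $W(O_{\mathbb E})$. It commutes with $\varphi$. Since $k$ and all $t^q$ lie in $E$, it fixes $W(k)$ and all $t^q=[t^q]$, hence also $p-t$. By Proposition 6(i), $G$ acts on $R=W(O_{\mathbb E})/(p-t)$ and on the field $C=R[1/p]$, and both $\theta|_{W(O_{\mathbb E})}$ and $R/p=O_{\bar E}/t$ are equivariant. Each $\sigma\in G$ preserves $v$ on $C$, since $v(x)\ge q\iff x\in p^qR$. It fixes $\mathbf Q_p$ and all $[c]p^q$.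

The next lemma translates "fixed by $G$" into a statement about supports.

**Lemma 7.** $C^G=F$.

*Proof.* *$F\subset C^G$.* An element $x\in F$ is the limit of the finite sums $x_{<M}$, which lie in $C$ and are fixed. As $C$ is closed and $G$ acts isometrically, $x\in C^G$.

*$C^G\subset F$.* Let $x\in C^G$; after multiplying by a power of $p$, $x\in R$. We first show that $\operatorname{Supp}(x)\cap[0,\frac12)$ is finite. Let $y\in O_{\bar E}$ represent $x\bmod p$. Then $v(\sigma y-y)\ge1$ for all $\sigma\in G$: $y$ is almost fixed, and we want to approximate it by an element of $E$. Let $L\ni y$ be finite Galois over $E$ and let $z_0\in L$ have $\operatorname{Tr}_{L/E}z_0=1$. Since $L$ is perfect, $z=\varphi^{-n}(z_0)\in L$; it has trace $\varphi^{-n}(1)=1$, and for $n$ large $v(z)=p^{-n}v(z_0)\ge-\frac12$. Put $e=\operatorname{Tr}(zy)\in E$. Then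
$$y-e=\sum_{\tau\in\operatorname{Gal}(L/E)}\tau(z)\,y-\sum_\tau\tau(z)\tau(y)=\sum_\tau\tau(z)(y-\tau y)$$
has valuation $\ge-\frac12+1=\frac12$. Elements of $E$ have only finitely many exponents below $\frac12$, so the same holds for $y$, and by (6) for $x$.

Now subtract these terms: $x-\sum_{q<1/2}[c_q]p^q=p^{1/2}x'$, where $x'=\sum_{q\ge1/2}[c_q]p^{q-1/2}$ lies in $C\cap O_K=R$ and is again $G$-fixed. Iterating, $\operatorname{Supp}(x)\cap[0,\frac n2)$ is finite for all $n$. $\square$

## 7. Unipotent Witt vectors and finite orbits

Let $I\subset\mathbf Z[G]$ be the augmentation ideal, generated by the $\sigma-1$.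

**Definition 6 (unipotent elements).** For $n\ge0$ let $\mathcal U_n=\{g\in W(\bar E):I^ng=0\}$, and $\mathcal U=\bigcup_n\mathcal U_n$.

So $\mathcal U_0=0$, $\mathcal U_n\subset\mathcal U_{n+1}$, and each $\mathcal U_n$ is a group, stable under $\varphi^{\pm1}$ and under multiplication by $t^q$ for $q\in\mathbf Q$, because these operations commute with $G$. *Example.* All $t^q$ and all elements of $W(k)$ lie in $\mathcal U_1$. The element $w$ lies in $\mathcal U_2$, by the next lemma with $\ell=n=1$, since $\varphi(w)-w=t^{-1}$.

This lemma is the only source of unipotence in the proof.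

**Lemma 8.** Let $\ell\ge1$ and $H\in W(\mathbb K)$ with $\varphi^\ell(H)-H\in\mathcal U_n$. Then $H\in\mathcal U_{n+1}$.

*Proof.* *$H$ lies in $W(\bar E)$.* The map $\varphi^\ell-1$ is surjective on $W(\bar E)$: given $a$, choose $y_0\in\bar E$ with $y_0^{p^\ell}-y_0=a\bmod p$; then $a-(\varphi^\ell-1)[y_0]\in pW(\bar E)$; continue, and sum. The kernel of $\varphi^\ell-1$ on $W(\mathbb K)$ is $W(\mathbf F_{p^\ell})\subset W(k)$, because the Witt components must be roots of $X^{p^\ell}-X$. So $H\in W(\bar E)+W(k)=W(\bar E)$.

*$H$ is unipotent.* For $a\in I^n$ we have $(\varphi^\ell-1)(aH)=a(\varphi^\ell-1)H=0$. So $I^nH\subset W(\mathbf F_{p^\ell})$, which is fixed by $G$, and $I^{n+1}H=0$. $\square$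

Now the characteristic $0$ argument.

**Lemma 9.** Let $x\in C$ have finite $G$-orbit (for example $x$ algebraic over $\mathbf Q_p$ or over $F$) and $I^nx=0$ for some $n\ge1$. Then $x\in F$.

*Proof.* If $x$ is algebraic over $\mathbf Q_p$ or $F$, both of which are fixed by $G$, its orbit consists of roots of its minimal polynomial, so it is finite. Let $\sigma\in G$. Then $\sigma^mx=x$ for some $m\ge1$, and $(\sigma-1)^nx=0$. In $\mathbf Q[X]$ the polynomial $X^m-1$ has the simple root $1$, so $\gcd((X-1)^n,X^m-1)=X-1$ is a combination of the two. As $C$ is a $\mathbf Q$-vector space, $(\sigma-1)x=0$. So $x\in C^G=F$ by Lemma 7. $\square$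

**The test case $\xi$.** We can already show that $\xi$ is not algebraic. Since $w\in W(\bar E)$ and $tw$ has exponents $\ge0$, $tw\in W(O_{\bar E})$, so $\xi=p^{-1}\theta(tw)\in C$. For $\sigma\in G$, $(\sigma-1)w$ is killed by $\varphi-1$, so $\sigma w=w+a(\sigma)$ with $a(\sigma)\in W(\mathbf F_p)=\mathbf Z_p$. Applying $\theta$, $\sigma\xi=\xi+a(\sigma)$ and $\sigma^m\xi=\xi+m\,a(\sigma)$. If the orbit were finite, all $a(\sigma)$ would be $0$, and $\xi$ would lie in $C^G=F$; but it does not. Compare with $\bar w$: there $\sigma\bar w=\bar w+\bar a(\sigma)$ with $\bar a(\sigma)\in\mathbf F_p$, and $p\,\bar a(\sigma)=0$ makes the orbit finite.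

The plan for general bounded $x$ is the same: show that each window of digits, lifted digit by digit to $W(\mathbb K)$ as $\bar w$ was lifted to $w$, is unipotent. For this we need to know which series occur in the windows.

## 8. Automatic series and truncations of elements of $\bar E$

**Definition 7 (automatic series).** A bounded-support $h\in\mathbb K$ is automatic if there are $r\ge1$, a finite additive subgroup $\Phi\subset\mathbb K$ containing $h$, all of whose elements have bounded support and coefficients in $\mathbf F_{p^r}$, and a finite $B\subset\mathbf Q$, such that every $f\in\Phi$ has the form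
$$f=\sum_{b\in B}t^b\varphi^{-1}(f_b),\qquad f_b\in\Phi.\tag{7}$$

*Example.* For $\bar w$: $\bar w=\varphi^{-1}(t^{-1}+\bar w)$ and $t^{-1}=t^{-1+1/p}\varphi^{-1}(t^{-1})$. So $\Phi=\mathbf F_pt^{-1}+\mathbf F_p\bar w$, $B=\{-1+\frac1p,\,0\}$, $r=1$ work.

**Lemma 10.** Automatic series contain all $ct^a$ ($c\in k$, $a\in\mathbf Q$) and are closed under sums, products, $\varphi$, and truncation $h\mapsto h_{<M}$ ($M\in\mathbf Q$).

*Proof.* In each case we exhibit $\Phi$ and $B$. If (7) holds for generators of a group with a fixed $B$, it holds for the whole group, by adding.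

* *$ct^a$:* with $c\in\mathbf F_{p^r}$ take $\Phi=\mathbf F_{p^r}t^a$, $B=\{a-a/p\}$, since $ct^a=t^{a-a/p}\varphi^{-1}(c^pt^a)$.
* *Sums:* take $\Phi+\Phi'$, $B\cup B'$, and a common $r$.
* *Products:* take the group generated by all $ff'$ with $f\in\Phi,f'\in\Phi'$. It is finitely generated and killed by $p$, hence finite. With $B+B'$ we have $ff'=\sum_{b,b'}t^{b+b'}\varphi^{-1}(f_bf'_{b'})$; collect equal $b+b'$.
* *$\varphi$:* take $\varphi(\Phi)$ and $pB$, since $\varphi(f)=\sum_bt^{pb}\varphi^{-1}(\varphi(f_b))$.
* *Truncation:* choose $D\ge1$ with $M\in\frac1D\mathbf Z$ and $B\subset\frac1D\mathbf Z$. Consider the group generated by all $f_{<m}$ with $f\in\Phi$, $m\in\frac1D\mathbf Z$. Because supports are bounded there are finitely many such series, so the group is finite; it contains $h_{<M}$. And $f_{<m}=\sum_bt^b\varphi^{-1}\big((f_b)_{<p(m-b)}\big)$ with $p(m-b)\in\frac1D\mathbf Z$. $\square$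

**Proposition 11.** If $y\in\bar E$, then $y_{<M}$ is automatic for every $M\in\mathbf Q$.

*Proof.* Let $\mathcal A$ be the set of $h\in\mathbb K$ such that all $h_{<M}$, $M\in\mathbf Q$, are automatic.

**Step 1: $\mathcal A$ is a ring containing $E$.** This is the base of the tower argument. Truncations of elements of $E$ are finite sums of monomials. Sums are clear. For products, if $v(h)\ge-a$ and $v(h')\ge-a'$, then $(hh')_{<M}=(h_{<M+a'}\,h'_{<M+a})_{<M}$, because $q+q'<M$ and $q'\ge-a'$ imply $q<M+a'$, and symmetrically.

**Step 2: $\mathcal A$ is closed under Artin–Schreier roots.** This lets us climb the tower. Let $y\in\mathbb K$ with $y^p-y=h\in\mathcal A$. Write $h_{>0}$ for the part of $h$ with positive exponents. As $\varphi$ preserves signs of exponents, $\varphi(y_{<0})-y_{<0}=h_{<0}$ and $\varphi(y_{>0})-y_{>0}=h_{>0}$. Here $h_{<0}$ is automatic, and for $M'>0$ so is $(h_{>0})_{<M'}=h_{<M'}-h_{<0}-c$, where $c\in k$ is the constant term of $h$. We treat the three parts of $y$ separately.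

*Negative part.* $y_{<0}=\varphi^{-1}(h_{<0}+y_{<0})$. For $q<0$ the coefficient of $y$ at $q$ is the $p$-th root of the sum of the coefficients of $h$ and $y$ at $pq$. Iterating, and since $p^iq\to-\infty$, it is a finite sum of $p^i$-th roots of coefficients of $h_{<0}$, so it lies in the same $\mathbf F_{p^r}$. If $\Phi,B$ work for $h_{<0}$, then $\Phi+\mathbf F_py_{<0}$ and $B\cup\{0\}$ work for $y_{<0}$.

*Constant term.* It is in $k$, hence automatic.

*Positive part.* From $y_{>0}=\varphi(y_{>0})-h_{>0}$ we get $y_{>0}=\varphi^n(y_{>0})-\sum_{i<n}\varphi^i(h_{>0})$. Given $M>0$, for $n$ large $\varphi^n(y_{>0})$ has no exponents below $M$, so $(y_{>0})_{<M}=-\sum_{i<n}\varphi^i\big((h_{>0})_{<M/p^i}\big)$, which is automatic by Lemma 10.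

For $M>0$, $y_{<M}$ is the sum of the three parts; for $M\le0$, $y_{<M}=(y_{<0})_{<M}$. So $y\in\mathcal A$.

**Step 3: climbing.** We conclude with Lemma 5. Let $E=L_0\subset\cdots\subset L_s$ be an Artin–Schreier tower. If $L_i\subset\mathcal A$, then $y_i\in\mathcal A$, and as $\mathcal A$ is a ring, $L_{i+1}=L_i[y_i]\subset\mathcal A$. Hence $\bar E\subset\mathcal A$. $\square$

## 9. A finite graph, and unipotence of digitwise lifts

**Definition 8 (digitwise lift).** For $h=\sum c_qt^q\in\mathbb K$ put $\tilde h=\sum[c_q]t^q\in W(\mathbb K)$.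

*Example.* The lift of $\bar w$ is $w$. The lift is not additive: $\tilde1+\tilde1=2$, while $\widetilde{1+1}=[2]$, and these differ for $p=2$. But $\widetilde{h+h'}=\tilde h+\tilde h'$ when the supports of $h,h'$ are disjoint, $\widetilde{t^ah}=t^a\tilde h$, and $\widetilde{\varphi^{\pm1}(h)}=\varphi^{\pm1}(\tilde h)$ by (4).

The difficulty with (7) is exactly this non-additivity: the supports of the summands may overlap, so (7) does not lift. The proof below first replaces (7) by equations with disjoint supports, and then uses well-ordering to show that these equations are triangular.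

**Proposition 12.** If $h$ is automatic, then $\tilde h\in\mathcal U$.

*Proof.* Let $\Phi,B$ be as in (7), and $D\ge1$ with $B\subset\frac1D\mathbf Z$.

**Step 1: equations with disjoint supports.** We cut everything into intervals of length $\frac1D$, so that the equations lift. For $j\in\mathbf Z$ let $f^{[j]}$ be $t^{-j/D}$ times the part of $f$ with exponents in $[\frac jD,\frac{j+1}D)$. Let $\Phi^{\ast}$ be the group generated by all $f^{[j]}$, $f\in\Phi$. As supports are bounded it is finite, and its elements are supported in $[0,\frac1D)$. For $g$ supported in $[0,\frac1D)$, cut this interval into $p$ equal pieces: there are unique $S_0g,\dots,S_{p-1}g$ supported in $[0,\frac1D)$ with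
$$g=\sum_{d=0}^{p-1}t^{d/(pD)}\varphi^{-1}(S_dg),\qquad\text{hence}\qquad\tilde g=\sum_{d=0}^{p-1}t^{d/(pD)}\varphi^{-1}(\widetilde{S_dg}),\tag{8}$$
the second because the supports of the summands are disjoint. The $S_d$ are additive.

*$\Phi^{\ast}$ is stable under the $S_d$.* Inserting $f_b=\sum_jt^{j/D}f_b^{[j]}$ in (7) gives $f=\sum_{b,j}t^{(pDb+j)/(pD)}\varphi^{-1}(f_b^{[j]})$. The $(b,j)$ term has exponents in $[\frac m{pD},\frac{m+1}{pD})$ with $m=pDb+j\in\mathbf Z$. The piece $d$ of $f^{[i]}$ comes from $m=pi+d$, so $S_d(f^{[i]})=\sum_bf_b^{[pi+d-pDb]}\in\Phi^{\ast}$.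

**Step 2: words.** Here we record which piece of $g$ is reached after several cuts. For a word $u=d_1\cdots d_n$ in $\{0,\dots,p-1\}$ let $S_u=S_{d_n}\cdots S_{d_1}$ and
$$\beta_u=\tfrac1D\sum_id_ip^{-i},\qquad T_u(q)=\beta_u+p^{-n}q,\qquad J_u=T_u([0,\tfrac1D)).$$
Iterating (8), the part of $g$ with exponents in $J_u$ is $t^{\beta_u}\varphi^{-n}(S_ug)$, so $\operatorname{Supp}(g)\cap J_u=T_u(\operatorname{Supp}S_ug)$. Distinct words of the same length have disjoint $J$'s.

**Step 3: well-ordering restricts loops.** This is the one place where well-ordering of supports enters. We claim: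
$$\text{If }u\ne\emptyset,\ S_ug=g\ne0,\ S_eg\ne0,\ J_e\cap J_u=\emptyset,\text{ then }J_e\text{ lies below }J_u.\tag{9}$$
Otherwise $J_e$ lies above $J_u$. Take $q_0\in\operatorname{Supp}(g)\cap J_e$ and $q_m=T_u^m(q_0)$. These lie in $\operatorname{Supp}(g)$, because $T_u(\operatorname{Supp}g)=\operatorname{Supp}(g)\cap J_u$. As $q_1\in J_u$, $q_1<q_0$. Since $T_u$ is strictly increasing, $q_{m+1}<q_m$ for all $m$, contradicting well-ordering.

**Step 4: the graph.** We organize (8) as a graph and show that its loops do not interact. Let $\Gamma$ be the finite directed graph whose vertices are the nonzero $g\in\Phi^{\ast}$, with an edge labelled $d$ from $g$ to $S_dg$ whenever $S_dg\ne0$. Every vertex has an outgoing edge, since $g\ne0$. A vertex cannot have two closed walks with different words of the same length: their $J$'s are disjoint, and (9) applied both ways would put each below the other. Consequently *a vertex $g$ has at most one outgoing edge staying in its strongly connected component.* If there were two, with labels $d\ne d'$, they would extend to closed walks $u,u'$ at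 $g$ of lengths $n,n'$ beginning with $d,d'$; then $u^{n'}$ and $(u')^n$ are different words of equal length. So each strongly connected component is either one vertex without loop (call it acyclic) or a simple directed cycle, possibly a loop (call it cyclic).

Let $\rho(g)$ be the maximal number of cyclic components met by a directed path starting at $g$; put $\rho(0)=0$. It is finite, and $\rho(g)\ge1$ because a path can be continued forever in a finite graph. We have $\rho(S_dg)\le\rho(g)$. If $g$ is on a cycle and $S_dg$ is not on the same cycle, then $\rho(S_dg)\le\rho(g)-1$, since a path from $S_dg$ cannot return to the cycle of $g$. Vertices of one component have the same $\rho$.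

*Example.* For $\bar w$ with the $\Phi,B$ of Section 8, $D=p$ works. The pieces are $(t^{-1})^{[-p]}=1$ and $\bar w^{[-1]}=t^{1/p}\bar w=:g=\sum_{i\ge1}t^{1/p-1/p^i}$, so $\Phi^{\ast}=\mathbf F_p+\mathbf F_pg$. We have $S_0(1)=1$ and $S_d(1)=0$ for $d>0$. The exponent $0$ of $g$ lies in the piece $d=0$, and all others, being $\ge\frac{p-1}{p^2}$, in the piece $d=p-1$. So $S_0g=1$, and $S_{p-1}g=\varphi\big(\sum_{i\ge2}t^{1/p^2-1/p^i}\big)=g$. Thus $g$ has a loop labelled $p-1$ and an exit labelled $0$ to the vertex $1$, which has a loop labelled $0$. Hence $\rho(1)=1$, $\rho(g)=2$, and the exit lies below the loop, as (9) demands.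

**Step 5: $\tilde g\in\mathcal U_{\rho(g)}$ for every vertex $g$.** We now solve the lifted equations, one component at a time, by Lemma 8. We induct on the partial order of components given by reachability.

*$g$ acyclic.* In (8) all nonzero $S_dg$ are in lower components and have $\rho(S_dg)\le\rho(g)$. So $\tilde g\in\mathcal U_{\rho(g)}$, by stability of $\mathcal U_{\rho(g)}$ under $\varphi^{-1}$ and $t^q$.

*$g$ on a cycle* with word $u=u_1\cdots u_\ell$ and vertices $g=g_0,g_1,\dots,g_\ell=g$. Then (8) gives
$$\tilde g_i=t^{u_{i+1}/(pD)}\varphi^{-1}(\tilde g_{i+1})+b_i,$$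
where $b_i$ involves only the $S_dg_i$ with $d\ne u_{i+1}$. By Step 4 these are zero or in lower components with $\rho\le\rho(g)-1$. By induction $b_i\in\mathcal U_{\rho(g)-1}$. Substituting successively,
$$\tilde g=t^{\beta_u}\varphi^{-\ell}(\tilde g)+b,\qquad b\in\mathcal U_{\rho(g)-1}.$$
Put $\gamma=\beta_u/(1-p^{-\ell})\in\mathbf Q$, so $\gamma=\beta_u+p^{-\ell}\gamma$, and $H=t^{-\gamma}\tilde g$. Then
$$H=t^{-\gamma+\beta_u+p^{-\ell}\gamma}\varphi^{-\ell}(H)+t^{-\gamma}b=\varphi^{-\ell}(H)+t^{-\gamma}b,$$
so $\varphi^\ell(H)-H=\varphi^\ell(t^{-\gamma}b)\in\mathcal U_{\rho(g)-1}$. By Lemma 8, $H\in\mathcal U_{\rho(g)}$, hence $\tilde g=t^\gamma H\in\mathcal U_{\rho(g)}$. (In the example, $\ell=1$, $\gamma=\frac1p$, $b=1$, $H=w$, and the equation is $\varphi(w)-w=t^{-1}$.)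

**Step 6: reassembly.** We return from pieces to $h$: $\tilde h=\sum_jt^{j/D}\,\widetilde{h^{[j]}}$, since the supports of the pieces are disjoint. This is a finite sum of elements of $\mathcal U$. $\square$

## 10. Windows of length one, and the proof of Theorem 1

The next proposition expresses $x$ through its windows $[j,j+1)$. The point is that after removing one window we are still in $C$, because the lift of that window lies in $W(\bar E)$.

**Proposition 13.** Let $x=\sum_{q\ge0}[c_q]p^q\in R$. For $j\in\mathbf Z_{\ge0}$ put $h_j=\sum_{0\le q<1}c_{q+j}t^q$. Then each $h_j$ is automatic, and $t^j\tilde h_j\in\mathcal U\cap W(O_{\bar E})$. Moreover $x=\sum_{j\ge0}\theta(t^j\tilde h_j)$.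

*Proof.* By (5), $\theta(t^j\tilde h_j)=\sum_{j\le q<j+1}[c_q]p^q$, which gives the last formula. For the rest, induct on $j$: suppose the claims hold for all $i<j$. Then $x-\sum_{i<j}\theta(t^i\tilde h_i)=\sum_{q\ge j}[c_q]p^q$ lies in $C\cap p^jO_K=p^jR$. So $x'=\sum_{q\ge0}[c_{q+j}]p^q\in R$. Let $y\in O_{\bar E}$ represent $x'\bmod p$; by (6), $y_{<1}=h_j$. By Proposition 11, $h_j$ is automatic. By Proposition 12, $\tilde h_j\in\mathcal U\subset W(\bar E)$, hence $t^j\tilde h_j\in\mathcal U$. Its exponents are $\ge0$, so $t^j\tilde h_j\in W(\bar E)\cap W(O_{\mathbb K})=W(O_{\bar E})$. $\square$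

**Proof of Theorem 1.** Let $x$ be algebraic over $\mathbf Q_p$ with bounded support. Multiplying by a power of $p$ shifts the support and preserves algebraicity, so assume $\operatorname{Supp}(x)\subset[0,M)$ with $M$ a positive integer. By Proposition 6, $x\in C\cap O_K=R$. By Proposition 13, $x=\theta(g)$ with
$$g=\sum_{0\le j<M}t^j\tilde h_j\in\mathcal U\cap W(O_{\bar E}),$$
a *finite* sum. So $I^ng=0$ for some $n\ge1$. As $\theta$ is $G$-equivariant on $W(O_{\mathbb E})$, $I^nx=0$. By Lemma 9, $x\in F$. Being bounded, $\operatorname{Supp}(x)$ is finite. $\square$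

Boundedness was used to get one $n$ for all windows. For unbounded $x$ the $j$-th window is killed by $I^{n_j}$, and the $n_j$ need not be bounded. The proof of Theorem 2 turns this into a statement about order types.

## 11. Order types: proof of Theorem 2

We first show that the number $\rho(g)$, which bounds the degree of unipotence, can be read off from the support.

**Lemma 14.** In the graph of Proposition 12, $\omega^{\rho(g)-1}\le\operatorname{ot}(\operatorname{Supp}g)<\omega^{\rho(g)}$ for every vertex $g$.

*Proof.* Induct on components, as in Step 5 of Proposition 12.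

*$g$ acyclic.* $\operatorname{Supp}g$ is the concatenation, for $d=0,\dots,p-1$, of copies of $\operatorname{Supp}S_dg$. All $\rho(S_dg)\le\rho(g)$, with equality for some $d$, since a path from $g$ meeting $\rho(g)$ cyclic components meets them all after its first edge. Closure of the ordinals $<\omega^{\rho(g)}$ under addition gives the upper bound, and the $d$ with equality gives the lower bound.

*$g$ on a cycle with word $u$ of length $\ell$.* Put $n=\rho(g)-1$. The complement of $J_u$ in $[0,\frac1D)$ is the disjoint union of the $J_e$ with $e=u_1\cdots u_id$, $0\le i<\ell$, $d\ne u_{i+1}$. By (9), those with $S_eg\ne0$ lie below $J_u$. For these, $S_eg=S_dg_i$ is not on the cycle, so $\rho(S_eg)\le n$. Let $X=\operatorname{Supp}(g)\setminus J_u$. It is a finite concatenation of copies of sets $\operatorname{Supp}(S_eg)$, so $\operatorname{ot}X<\omega^n$, and $X=\emptyset$ if $n=0$. Now $\operatorname{Supp}g=X\sqcup T_u(\operatorname{Supp}g)$ with $X$ below $J_u$. Iterating, $\operatorname{Supp}g$ consists of the increasing blocks $X,T_uX,T_u^2X,\dots$ followed by at most one point,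 in $\bigcap_mJ_{u^m}$, since the lengths of the nested intervals $J_{u^m}$ tend to $0$.

If $n=0$, the blocks are empty and the type is $1$. If $n\ge1$, then $(\operatorname{ot}X)\cdot\omega\le\omega^n$, so the type is $\le\omega^n+1<\omega^{n+1}$. Moreover a path from $g$ meeting $n+1\ge2$ cyclic components leaves the cycle of $g$, to a vertex $S_eg$ of the above kind with $\rho(S_eg)=n$. So $\operatorname{ot}X\ge\omega^{n-1}$ by induction, and $\operatorname{ot}(\operatorname{Supp}g)\ge\omega^{n-1}\cdot\omega=\omega^n$. $\square$

In the example of Section 9, $\rho(g)=2$ and $\operatorname{Supp}g=\{\frac1p-\frac1{p^i}\}$ has type $\omega$, in agreement with $\omega\le\omega<\omega^2$.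

**Proof of Theorem 2.**

**Step 1: the field $F$.** We check the first sentence. By Lemma 7, $F=C^G$ is a subfield. It is closed, since $C$ is closed and $G$ acts isometrically. It contains $\breve{\mathbf Q}_p$ and all $p^q$, hence $\breve{\mathbf Q}_p(p^q,q\in\mathbf Q)$.

Let $x$ be algebraic over $F$. Then $x\in C$ by Proposition 6(iv), and its $G$-orbit is finite. Scaling by a power of $p$, assume $x\in R$, and use Proposition 13. For each $j$ choose data $(\Phi,B,D)$ for $h_j$ as in Proposition 12; they may depend on $j$.

**Step 2: upper bound.** We bound the type of each initial part. Each $\operatorname{Supp}(x)\cap[j,j+1)$ is a finite concatenation of translates of sets $\operatorname{Supp}(h_j^{[i]})$, each of type $<\omega^\omega$ by Lemma 14. So $\operatorname{ot}(\operatorname{Supp}(x)\cap(-\infty,M))<\omega^\omega$ for all $M$. If $\operatorname{ot}\operatorname{Supp}(x)$ were $>\omega^\omega$, some $s\in\operatorname{Supp}(x)$ would have a set of predecessors of type $\omega^\omega$, which contradicts this for $M=s$. Hence $\operatorname{ot}\operatorname{Supp}(x)\le\omega^\omega$.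

**Step 3: a smaller type forces $x\in F$.** Here a bound on the type gives one $n$ for all windows. Suppose $\operatorname{ot}\operatorname{Supp}(x)<\omega^n$ for some $1\le n<\omega$. Every nonzero $h_j^{[i]}$ has as support a translate of a subset of $\operatorname{Supp}(x)$, so Lemma 14 gives $\omega^{\rho-1}<\omega^n$ with $\rho=\rho(h_j^{[i]})$, that is, $\rho\le n$. By Steps 5 and 6 of Proposition 12, $t^j\tilde h_j\in\mathcal U_n$ for *all* $j$. Hence $I^n\theta(t^j\tilde h_j)=0$ for all $j$. As $x=\sum_j\theta(t^j\tilde h_j)$ converges and $G$ acts isometrically, $I^nx=0$. By Lemma 9, $x\in F$.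

**Step 4: the dichotomy.** We combine the bounds. If $x\notin F$, then $\operatorname{ot}\operatorname{Supp}(x)\ge\omega^\omega$ by Step 3, so it equals $\omega^\omega$ by Step 2, and $\operatorname{Supp}(x)$ is unbounded, since its parts below each $M$ have type $<\omega^\omega$. Elements of $F$ have type $\le\omega$, and those of bounded support have finite support.

**Step 5: all types occur over $\mathbf Q_p$.** We give examples. The number $1$ has finite support, and $1/(1-p)=\sum_{i\ge0}p^i$ has type $\omega$. Let $x\in\overline{\mathbf Q}_p$ with $x^p-x=p^{-1}$. By the computation of Section 2, $-1/p^i\in\operatorname{Supp}(x)$ for all $i\ge1$. So $x\notin F$, and by Step 4 its type is $\omega^\omega$. $\square$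

For $p=2$ this says that the expansion of $(1+\sqrt3)/2$ has order type $\omega^\omega$.

## 12. $C=\mathbf C_p$: proof of Theorem 3

**Proposition 15.** $C$ is the closure $\mathbf C_p$ of $\overline{\mathbf Q}_p$ in $K$.

*Proof.* $C$ is closed and contains $\overline{\mathbf Q}_p$, so we must show density.

**Step 1: what suffices.** We reduce to one congruence. Suppose every $y\in O_{\bar E}$ is congruent modulo $t$ to the reduction of an element of $O_{\overline{\mathbf Q}_p}$. Then, as $R/p=O_{\bar E}/t$, $R=O_{\overline{\mathbf Q}_p}+pR$. Iterating, $R=O_{\overline{\mathbf Q}_p}+p^nR$ for all $n$, and $\overline{\mathbf Q}_p$ is dense in $C=R[1/p]$.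

**Step 2: lifting a minimal polynomial.** We produce a candidate; roots of congruent polynomials are only roughly close, so we work with $y^{1/p^m}$ and raise to the power $p^m$ at the end. Let $d=[E(y):E]$ and choose $m$ with $p^m\ge d$. The element $y'=y^{1/p^m}\in O_{\bar E}$ has degree $d$ over the perfect field $E$, because $\varphi^m$ maps $E(y')$ isomorphically to $E(y)$ and $E$ onto $E$. Its minimal polynomial has coefficients in $O_E$, and is congruent modulo $t$ to a monic polynomial whose coefficients are finite sums $\sum ct^q$ with $q\ge0$. Lift the latter to a monic polynomial $P$ with coefficients the corresponding finite sums $\sum[c]p^q$, which are algebraic over $\mathbf Q_p$ and integral. Write $P=\prod_{i=1}^d(X-z_i)$ with $z_i\in O_{\overline{\mathbf Q}_p}\subset R$, and let $\hat y_i\in O_{\bar E}$ represent $z_i\bmod p$.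

**Step 3: closeness.** We check the congruence. Modulo $t$, $\prod_i(X-\hat y_i)$ is the minimal polynomial of $y'$, so $\prod_i(y'-\hat y_i)\in tO_{\bar E}$, and $v(y'-\hat y_i)\ge\frac1d$ for some $i$. Then $v(y-\hat y_i^{\,p^m})=p^m\,v(y'-\hat y_i)\ge p^m/d\ge1$. So $y$ is congruent modulo $t$ to the reduction of $z_i^{p^m}$. $\square$

**Proof of Theorem 3.** The element $w=\sum_{i\ge1}t^{-1/p^i}\in W(\mathbb K)$ satisfies $\varphi(w)-w=t^{-1}\in\mathcal U_1$, so $w\in W(\bar E)$ by Lemma 8, and $tw\in W(\bar E)\cap W(O_{\mathbb K})=W(O_{\bar E})$. Hence $\xi=p^{-1}\theta(tw)\in C=\mathbf C_p$ by Proposition 15. Its support $\{-1/p^i\}_{i\ge1}$ is infinite and bounded. $\square$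

By Theorem 2, $\xi$ is transcendental over $F$, which strengthens the test case of Section 7.
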